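# The identity $\int|\nabla Ric|^2e^{-f}=\int|div(Rm)|^2e^{-f}$ on every gradient shrinking Ricci soliton

## 1. Polynomial curvature bounds and weighted identities on a shrinker

Let $(M^n,g)$ be a connected complete Riemannian manifold with a smooth function $f$ such that
$$Ric+Hess(f)=\tfrac12\,g. \tag{1}$$
Such a manifold is called a gradient shrinking Ricci soliton, or gradient shrinker. Here $Rm$ is the curvature tensor, $S$ the scalar curvature, and $(div\,Rm)_{jkl}=\nabla_iR_{ijkl}$. If $n=1$ all curvature terms vanish and there is nothing to prove, so $n\ge 2$ throughout. We add a constant to $f$ so that $S+|\nabla f|^2=f$; Section 2 explains why this is possible. We study the identity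
$$\int_M|\nabla Ric|^2e^{-f}=\int_M|div(Rm)|^2e^{-f}<\infty. \tag{$*$}$$

**Theorem A.** There is a constant $C$ (depending on the soliton) such that for all $R\ge1$
$$\int_{\{f\le R\}}|Rm|^2\le C R^{2+\frac n2},\qquad \int_{\{f\le R\}}\big(|div(Rm)|^2+|\nabla Ric|^2\big)\le C R^{3+\frac n2}.$$
In particular $\int_M|Rm|^2e^{-\lambda f}<\infty$ for every $\lambda>0$, and $(*)$ holds.

**Theorem B.** Let $\omega\in C^1([0,\infty))$ with $|\omega(t)|+|\omega'(t)|\le C(1+t)^{-q}$ for some $q>3+\frac n2$. Then, with all integrals absolutely convergent,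
$$\int_M\big(|div (Rm)|^2-|\nabla Ric|^2\big)\,\omega(f)\,dV=\int_M Q\,(\omega+\omega')(f)\,dV,\qquad Q=2\nabla_lR_{jk}f_kR_{jl}-\langle\nabla_{\nabla f}Ric,Ric\rangle .$$
For $\omega=e^{-t}$ this is $(*)$. For $\omega=e^{-\lambda t}$, $\lambda>0$, it reads $\int(|div(Rm)|^2-|\nabla Ric|^2)e^{-\lambda f}=(1-\lambda)\int Qe^{-\lambda f}$. The common value in $(*)$ is $0$ if and only if the soliton is rigid (a quotient of $N\times\mathbb R^k$ with $N$ Einstein). In particular this is the case if $|div(Rm)|^2\le\theta|\nabla Ric|^2$ pointwise for some constant $\theta<1$.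

Let us unpack this. The tensor $div(Rm)$ is an antisymmetrization of $\nabla Ric$ (formula (3) below), so $(*)$ says that in the weighted $L^2$ norm a full covariant derivative is as large as a certain antisymmetric part of it. The following facts were known:

* **(a)** on every complete gradient shrinker, $\int_M|Ric|^2e^{-\lambda f}<\infty$ for every $\lambda>0$;
* **(b)** (Cao) if $\int_M|\nabla Ric|^2e^{-f}<\infty$, then $(*)$ holds;
* **(c)** if $\int_M|Rm|^2e^{-\lambda f}<\infty$ for some $\lambda<1$, then $(*)$ holds.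

Munteanu and Sesum ("On gradient Ricci solitons", arXiv:0910.1105 (2009)) wrote: "At this time, we do not know if $(*)$ should hold true for any gradient shrinker." Theorem A says that it does, finiteness of both integrals included, with no curvature assumption. The main point is the first estimate: the $L^2$ norm of the *full* curvature tensor on $\{f\le R\}$ grows at most polynomially. Fact (c) with, say, $\lambda=\frac12$ then gives $(*)$. We shall also derive $(*)$ without (a), (b) or (c).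

The range $\lambda>0$ in Theorem A is optimal for $n\ge3$. On the round cylinder $S^k\times\mathbb R^{n-k}$ with $2\le k<n$, the function $|Rm|$ is a positive constant and the volume is infinite, so the integral diverges at $\lambda=0$.

## 2. The potential function, and what is quoted

**Conventions.** $R_{jl}=g^{ik}R_{ijkl}$ (so $R_{ijij}>0$ on round spheres), $|Rm|^2=R_{ijkl}R_{ijkl}$, $f_i=\nabla_if$, $f_{ij}=\nabla_i\nabla_jf$. The weighted Laplacian is $\Delta_f=\Delta-\langle\nabla f,\nabla\cdot\rangle$; it is symmetric with respect to $e^{-f}dV$. The Bakry–Émery tensor is $Ric_f=Ric+Hess f$, so (1) says $Ric_f=\frac12g$. By Cauchy–Schwarz, $|Ric|^2=\sum_{j,l}\big(\sum_iR_{ijil}\big)^2\le n|Rm|^2$.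

**Bianchi identities on a soliton.** The second Bianchi identity, cyclic in $i,k,l$, reads $\nabla_iR_{klij}+\nabla_kR_{liij}+\nabla_lR_{ikij}=0$. Since $R_{liij}=-R_{lj}$ and $R_{ikij}=R_{kj}$, it gives $\nabla_iR_{ijkl}=\nabla_kR_{jl}-\nabla_lR_{jk}$. Insert $R_{jl}=\frac12g_{jl}-f_{jl}$ and use the Ricci identity
$$\nabla_k\nabla_lf_j-\nabla_l\nabla_kf_j=R_{klji}f_i. \tag{2}$$
(Sign check: tracing $j=k$ gives $\nabla_kf_{lk}-\nabla_l\Delta f=R_{li}f_i$, as in the Bochner formula.) The result is $-R_{klji}f_i=R_{klij}f_i=R_{ijkl}f_i$. Hence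
$$(div\,Rm)_{jkl}=\nabla_kR_{jl}-\nabla_lR_{jk}=R_{ijkl}f_i,\qquad \nabla_jR_{ij}=\tfrac12\nabla_iS=R_{ij}f_j. \tag{3}$$
In the second chain, $\nabla_jR_{ij}=\frac12\nabla_iS$ is the contracted Bianchi identity. Tracing the first chain over $j,l$ gives $\nabla_kS-\frac12\nabla_kS=R_{ik}f_i$, which is the last equality.

**Normalization (Hamilton).** By (3) and (1), $\nabla_i(S+|\nabla f|^2-f)=2R_{ij}f_j+2f_{ij}f_j-f_i=0$. So $S+|\nabla f|^2-f$ is constant on the connected manifold $M$, and we add a constant to $f$ to make it $0$. Adding a constant to $f$ multiplies both sides of $(*)$ by the same positive number and changes none of the hypotheses. We have $S\ge0$ (B.-L. Chen, J. Differential Geom. 2009). Tracing (1) gives $\Delta f=\frac n2-S$. Therefore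
$$0\le S\le f,\qquad |\nabla f|^2\le f,\qquad \Delta f=\tfrac n2-S,\qquad \Delta_ff=\tfrac n2-f. \tag{4}$$

**Growth.** By Cao–Zhou (J. Differential Geom. 2010), $f$ is proper, $f$ is comparable to $\frac14d(p,\cdot)^2$ at infinity, and $Vol\{f\le R\}\le CR^{n/2}$ for $R\ge1$. Summing over $\{j\le f\le j+1\}$ we get $\int(1+f)^ke^{-f}<\infty$ for all $k$. Put $Z=\int_Me^{-f}dV$.

**Examples.** On the Gaussian soliton $\mathbb R^n$, $f=\frac{|x|^2}4$: here $S=0$, $|\nabla f|^2=\frac{|x|^2}{4}=f$, $Z=(4\pi)^{n/2}$. On the cylinder $S^k\times\mathbb R^{n-k}$ whose sphere has $Ric=\frac12g$: here $S=\frac k2$, $f=\frac{|x|^2}4+\frac k2$ with $x\in\mathbb R^{n-k}$.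

**Cutoff.** Throughout, $\eta:\mathbb R\to[0,1]$ is a fixed smooth nonincreasing function with $\eta=1$ on $(-\infty,1]$, $\eta=0$ on $[2,\infty)$. Since $f\ge0$ is proper, $\eta(f/R)$ has compact support.

**Quoted theorems.**

* **[JN]** (Jiang–Naber, *$L^2$ curvature bounds on manifolds with bounded Ricci curvature*, Ann. of Math. 193 (2021).) If $(N^m,G)$ is complete, $|Ric|\le m-1$ and $Vol(B_1(p))>v>0$, then $\frac1{Vol(B_1(p))}\int_{B_1(p)}|Rm|^2\le C(m,v)$.
* **[BGL]** (Bakry–Gentil–Ledoux, *Analysis and Geometry of Markov Diffusion Operators*, Chapter 3.) On a complete weighted manifold with $Ric_f\ge\frac12g$ and $\int e^{-f}<\infty$, the operator $L=\Delta_f$ is essentially self-adjoint on $C_c^\infty$ in $L^2(e^{-f}dV)$. Its semigroup $P_s$ is Markov: positive, $P_s1=1$, and it preserves $\int\cdot\,e^{-f}dV$. For $u\in C_c^\infty$, $P_su$ is smooth in $(s,x)$ for $s>0$, $\partial_sP_su=LP_su=P_sLu$, and $|\nabla P_su|\le e^{-s/2}P_s|\nabla u|$.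
* **Bishop–Gromov.** If $(N^m,G)$ is complete with $Ric\ge-K$, then $Vol(B_r)\le C(m,K,r)$, and for $0<\rho<r$, $Vol(B_r(p))\le C(m,K,\rho,r)\,Vol(B_\rho(p))$.
* The rigidity criterion of Petersen–Wylie, only for the rigidity clause of Theorem B; it is stated in Section 9.

## 3. Rigid solitons, surfaces, dimension three

**Rigid solitons.** A gradient shrinker is rigid if it is a quotient of $N\times\mathbb R^k$ with $N$ Einstein; the Gaussian ($N$ a point), compact Einstein manifolds with $Ric=\frac12g$ ($k=0$), and cylinders are examples. Locally the metric is a product of an Einstein metric and a flat one, so $\nabla Ric=0$, and $div(Rm)=0$ by (3). Both sides of $(*)$ vanish: the simplest examples carry no information about $(*)$.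

**Dimension two.** Here $R_{jl}=\frac S2g_{jl}$, so $|\nabla Ric|^2=\frac14|\nabla S|^2|g|^2=\frac12|\nabla S|^2$. By (3), $(div\,Rm)_{jkl}=\frac12(S_kg_{jl}-S_lg_{jk})$, whose squared norm is $\frac14(2\cdot2-2)|\nabla S|^2=\frac12|\nabla S|^2$. So the integrands of $(*)$ agree *pointwise*. Finiteness also comes for free: (3) gives $\nabla S=2Ric(\nabla f)=S\nabla f$, hence $|\nabla S|^2\le f^3$, which is integrable against $e^{-f}$. As a check on Theorem B, both terms of $Q$ equal $\frac12S\langle\nabla S,\nabla f\rangle$, so $Q=0$, consistent with the left side being $0$ for every $\omega$.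

**Dimension three.** The Weyl tensor vanishes, so $|Rm|\le C|Ric|$. Fact (a) gives $\int|Rm|^2e^{-\lambda f}<\infty$ for every $\lambda>0$, and (c) gives $(*)$.

From dimension four on, $Rm$ contains the Weyl tensor, which $Ric$ does not control algebraically. This is exactly where the direct approach stops, as we now see.

## 4. Integration by parts gives equality in $[0,\infty]$

The natural first attempt is to integrate by parts with a cutoff. The computation will be used again at the end, so we do it carefully.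

**Step 1: the equation for $\Delta_fRic$.** The purpose is to express $|\nabla Ric|^2$ through zero-order terms after integration. Write $(Rm*Ric)_{jl}=R_{ijkl}R_{ik}$. We claim
$$\Delta_fRic=Ric-2\,Rm*Ric. \tag{5}$$
First, pair symmetry turns $\nabla_iR_{ijkl}=R_{ijkl}f_i$ into
$$\nabla_kR_{ijkl}=R_{ijkl}f_k,\qquad\text{i.e.}\qquad \nabla_k(R_{ijkl}e^{-f})=0. \tag{6}$$
By (3), (6) and $f_{ik}=\frac12g_{ik}-R_{ik}$,
$$\Delta R_{jl}=\nabla_k(\nabla_lR_{jk}+R_{ijkl}f_i)=\nabla_k\nabla_lR_{jk}+R_{ijkl}f_kf_i+\tfrac12R_{jl}-(Rm*Ric)_{jl}.$$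
Commuting derivatives as in (2), $\nabla_k\nabla_lR_{jk}=\nabla_l\nabla_kR_{jk}+R_{klji}R_{ik}+R_{klki}R_{ji}$. Here $R_{klji}=-R_{ijkl}$ and $R_{klki}=R_{li}$. Also $\nabla_kR_{jk}=R_{jk}f_k$ by (3). So
$$\nabla_k\nabla_lR_{jk}=\nabla_l(R_{jk}f_k)-(Rm*Ric)_{jl}+R_{li}R_{ij}=\nabla_lR_{jk}f_k+\tfrac12R_{jl}-(Rm*Ric)_{jl},$$
because $R_{jk}f_{kl}=\frac12R_{jl}-R_{jk}R_{kl}$. Add the two displays. By (3), $\nabla_lR_{jk}f_k+R_{ijkl}f_if_k=\nabla_kR_{jl}f_k$. This gives $\Delta R_{jl}=\nabla_{\nabla f}R_{jl}+R_{jl}-2(Rm*Ric)_{jl}$, which is (5). (Check on an Einstein manifold with $Ric=\frac12g$: $Rm*Ric=\frac12Ric$, and both sides are $0$.)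

**Step 2: the cutoff identity.** The purpose is to compare the two integrals exactly, with an explicit error. Let $\chi\in C^1([0,\infty))$ have compact support, and write $\chi,\chi'$ for $\chi(f),\chi'(f)$. By (3) and antisymmetry in $k,l$,
$$|div\,Rm|^2=R_{ijkl}f_i(\nabla_kR_{jl}-\nabla_lR_{jk})=2R_{ijkl}f_i\nabla_kR_{jl}.$$
Integrate by parts in $\nabla_k$. The derivative of $R_{ijkl}e^{-f}$ vanishes by (6), so
$$\int|div\,Rm|^2\chi e^{-f}=-2\int R_{ijkl}f_{ik}R_{jl}\,\chi e^{-f}-2\int R_{ijkl}f_if_kR_{jl}\,\chi'e^{-f},$$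
and $-2R_{ijkl}f_{ik}R_{jl}=-|Ric|^2+2R_{ijkl}R_{ik}R_{jl}$. Next, pair (5) with $Ric\,\chi e^{-f}$ and integrate by parts on the left:
$$\int|\nabla Ric|^2\chi e^{-f}=\int\big(2R_{ijkl}R_{ik}R_{jl}-|Ric|^2\big)\chi e^{-f}-\int\langle\nabla_{\nabla f}Ric,Ric\rangle\chi'e^{-f}.$$
The zero-order terms agree. Subtract, and use that (3) gives
$$R_{ijkl}f_if_kR_{jl}=(\nabla_kR_{jl}-\nabla_lR_{jk})f_kR_{jl}=\langle\nabla_{\nabla f}Ric,Ric\rangle-\nabla_lR_{jk}f_kR_{jl}:$$
$$\int\big(|div\,Rm|^2-|\nabla Ric|^2\big)\chi e^{-f}=\int Q\,\chi'e^{-f},\qquad|Q|\le3|\nabla f||\nabla Ric||Ric|. \tag{7}$$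

**What this yields, and where it stops.** Take $\chi(t)=\zeta(t)^2$ with $\zeta(t)=\eta(t/R)$, and let $A_R$, $D_R$ be the integrals of $|\nabla Ric|^2\zeta^2e^{-f}$, $|div\,Rm|^2\zeta^2e^{-f}$. On $\{R\le f\le2R\}$ we have $|\nabla f||\zeta'|\le\sqrt{2R}\,\sup|\eta'|/R$. So (7), Cauchy–Schwarz and fact (a) with $\lambda=1$ give
$$|A_R-D_R|\le CR^{-1/2}\int|\nabla Ric||Ric|\,\zeta e^{-f}\le C'R^{-1/2}A_R^{1/2}.$$
As $R\to\infty$, $A_R$ and $D_R$ increase to $A=\int|\nabla Ric|^2e^{-f}$ and $D=\int|div\,Rm|^2e^{-f}$ in $[0,\infty]$. If $A<\infty$ then $D=A$. If $A=\infty$ then $D_R\ge A_R-C'A_R^{1/2}\to\infty$. So $A=D$ *in $[0,\infty]$ on every shrinker*, and this contains (b). It contains (c) as well: by (3), $|div\,Rm|\le|Rm||\nabla f|$, so $D\le\int f|Rm|^2e^{-f}\le C_\lambda\int|Rm|^2e^{-\lambda f}$ for $\lambda<1$.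

But nothing so far excludes $\infty=\infty$. The zero-order term $R_{ijkl}R_{ik}R_{jl}$ and the bound $f|Rm|^2$ both contain the full curvature tensor, and (a) controls only $Ric$. What is missing is an integral bound on $Rm$. [JN] gives one, but it requires bounded Ricci curvature and a volume lower bound. A shrinker comes with neither: only $Ric_f$ is bounded.

## 5. A warped product that turns $Ric_f$ into $Ric$

We want to trade the bound on $Ric+Hess f$ for a bound on an honest Ricci tensor. We use two textbook formulas. For $G=\hat g+e^{2\psi}dt^2$ on $M\times\mathbb R$, with unit vertical vector $E$,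
$$Ric_G|_{hor}=Ric_{\hat g}-Hess_{\hat g}\psi-d\psi\otimes d\psi,\qquad Ric_G(E,E)=-(\Delta_{\hat g}\psi+|\nabla\psi|^2_{\hat g}), \tag{8}$$
and mixed terms vanish. For $\hat g=e^{2w}g$,
$$Ric_{\hat g}=Ric-(n-2)(Hess\,w-dw\otimes dw)-(\Delta w+(n-2)|\nabla w|^2)g,$$
$$Hess_{\hat g}\psi=Hess\,\psi-dw\otimes d\psi-d\psi\otimes dw+\langle\nabla w,\nabla\psi\rangle g.\tag{9}$$

**First try: no conformal factor.** Take $g+e^{-2f}dt^2$. By (8) the horizontal Ricci tensor is $Ric+Hess f-df\otimes df=\frac12g-df\otimes df$, and $Ric(E,E)=\Delta f-|\nabla f|^2=\frac n2-f$ by (4). The unknown second-order terms have disappeared, and what remains is of size at most a constant times $1+f$. On the Gaussian it really is of that size: $Ric(E,E)=\frac n2-\frac{|x|^2}4$ is unbounded. So we should enlarge the metric by a factor comparable to $f$. A *constant* factor $b(x)\approx f(x)$ would do this near a given point $x$, but [JN] as quoted wants one complete manifold with a global bound. A variable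 factor $e^{2w}$ introduces the new second-order term $-(n-2)Hess\,w$ in (9). This is repaired by changing the warping function so that $(n-2)w+\psi=-f$ holds again.

**The metric.** Put
$$b=f+c,\quad c=4n,\qquad w=\tfrac12\log b,\qquad \hat g=b\,g=e^{2w}g,\qquad \psi=-f-(n-2)w,\qquad G=\hat g+e^{2\psi}dt^2$$
on $N=M\times\mathbb R$. (The value $c=4n$ matters only in Section 8; here only $b\ge1$ is used.) Since $\hat g\ge g$, bounded closed sets of $\hat g$ are compact and $\hat g$ is complete. $G$ is complete as well: a $G$-Cauchy sequence projects to a $\hat g$-Cauchy sequence, which stays in a compact set, and $e^\psi$ is bounded below there, so the $t$-components are Cauchy too.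

**Lemma 1.** $|Ric_G|\le K(n)$.

*Proof.* In the horizontal part of (8), by (9), the second-order terms that are not multiples of $g$ are $Ric-(n-2)Hess\,w-Hess\,\psi=Ric+Hess f=\frac12g$. So on horizontal vectors
$$Ric_G=\tfrac12g+(n-2)dw\otimes dw+dw\otimes d\psi+d\psi\otimes dw-d\psi\otimes d\psi-\big(\Delta w+(n-2)|\nabla w|^2+\langle\nabla w,\nabla\psi\rangle\big)g.$$
By (4) and $b\ge1$,
$$|dw|_g=\frac{|\nabla f|}{2b}\le\tfrac12b^{-1/2},\qquad|d\psi|_g=\Big(1+\frac{n-2}{2b}\Big)|\nabla f|\le\tfrac n2\,b^{1/2}.$$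
Since $0\le S\le f$, $|\Delta f|=|\frac n2-S|\le\max(\frac n2,f)$, hence
$$|\Delta w|=\Big|\frac{\Delta f}{2b}-\frac{|\nabla f|^2}{2b^2}\Big|\le\tfrac n4+1.$$
So the horizontal part has $g$-norm at most $C(n)b$; the largest term is $d\psi\otimes d\psi$. On $(0,2)$-tensors the $\hat g$-norm is $b^{-1}$ times the $g$-norm, so it is at most $C(n)$. For the vertical part, $|\Delta\psi|\le|\Delta f|+(n-2)|\Delta w|\le C(n)b$. Hence $\Delta_{\hat g}\psi=b^{-1}(\Delta\psi+(n-2)\langle\nabla w,\nabla\psi\rangle)$ and $|\nabla\psi|^2_{\hat g}=b^{-1}|\nabla\psi|_g^2$ are bounded by $C(n)$. $\square$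

The same bounds give
$$|\nabla\log b|_{\hat g}=b^{-1/2}\frac{|\nabla f|}b\le1,\qquad|\nabla\psi|_{\hat g}\le\tfrac n2. \tag{10}$$
Write $\hat B_\rho(x)$ for balls of $\hat g$. Then $e^{-1}b(x)\le b\le e\,b(x)$ on $\hat B_1(x)$.

**Comparing balls of $G$ and $\hat g$.** The purpose is to move volume information between $N$ and $M$. Let $\hat V(x,\rho)=Vol_{\hat g}(\hat B_\rho(x))$. For $0<\rho\le2$,
$$\hat B_\rho(x)\times\{|s-t|<\rho e^{-\psi(x)}\}\subset B^G_{2\rho}(x,t),\qquad B^G_\rho(x,t)\subset\hat B_\rho(x)\times\{|s-t|<\rho e^{n\rho/2}e^{-\psi(x)}\}. \tag{11}$$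
For the first inclusion go vertically over $x$ (length $e^{\psi(x)}|s-t|<\rho$), then horizontally. For the second, a curve of $G$-length less than $\rho$ from $(x,t)$ projects into $\hat B_\rho(x)$; there $e^\psi\ge e^{\psi(x)-n\rho/2}$ by (10), which bounds the change of $t$. Since $dV_G=e^\psi dV_{\hat g}dt$ and $|\psi-\psi(x)|\le\frac{n\rho}2$ on $\hat B_\rho(x)$,
$$2\rho e^{-n\rho/2}\hat V(x,\rho)\le Vol_G(B^G_{2\rho}(x,t)),\qquad Vol_G(B^G_\rho(x,t))\le2\rho e^{n\rho}\hat V(x,\rho). \tag{12}$$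
By Lemma 1, Bishop–Gromov applies to $G$. For $\rho\in(0,1]$,
$$\hat V(x,1)\le C(n)Vol_G(B_2^G)\le C(n,\rho)Vol_G(B^G_\rho)\le C(n,\rho)\hat V(x,\rho),\qquad\hat V(x,1)\le C(n). \tag{13}$$

We still need a lower bound for $\hat V(x,1)$, uniform in $x$. A unit $\hat g$-ball has $g$-size about $b(x)^{-1/2}$, so we need a noncollapsing statement at all small scales, uniformly over $M$. It will come from a log-Sobolev inequality with a free scale parameter $\tau\le 1$.

## 6. A log-Sobolev inequality at all scales $\tau\le1$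

**Proposition 2.** For $0<\tau\le1$ and compactly supported Lipschitz $v$ with $\int v^2dV=1$,
$$\tau\int(4|\nabla v|^2+Sv^2)-\int v^2\log v^2-\tfrac n2\log\tau\ \ge\ n+\log Z.$$

This inequality is due to Li–Wang (*Heat kernel on Ricci shrinkers*, Calc. Var. PDE 2020); a full proof follows. As a check, on the Gaussian soliton take $v^2=(4\pi\tau)^{-n/2}e^{-|x|^2/4\tau}$ (not compactly supported, but a limit of such functions). Then $\int4\tau|\nabla v|^2=\int\frac{|x|^2}{4\tau}v^2=\frac n2$ and $-\int v^2\log v^2=\frac n2\log(4\pi\tau)+\frac n2$. The left side is $n+\frac n2\log4\pi=n+\log Z$: equality for every $\tau$.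

*Proof.* Let $L=\Delta_f$ and $d\nu=Z^{-1}e^{-f}dV$, a probability measure. The plan: transport a density by $P_s$, let the scale move from $\tau_0$ to $1$ at the same time, and exhibit a quantity that decreases to $0$.

**Step 1: the flow and its regularity at $s=0$.** The purpose is to have bounded quantities, continuous down to $s=0$. Let $k=\varepsilon+u$ with $\varepsilon>0$, $0\le u\in C_c^\infty$, $\int k\,d\nu=1$. Put $k_s=P_sk=\varepsilon+P_su$, $\ell=\log k_s$, $\Lambda=\sup|\nabla k|$. By [BGL], $\varepsilon\le k_s\le\max k$, $|\nabla k_s|\le e^{-s/2}\Lambda$, $\int k_sd\nu=1$, and $k_s$ is smooth for $s>0$. For $0<s'<s$, $k_s-k_{s'}=\int_{s'}^sP_\sigma Lk\,d\sigma$ with $Lk=Lu\in C_c^\infty$. Moreover $|P_\sigma Lk|\le\sup|Lk|$, and $|\nabla P_\sigma Lk|\le\sup|\nabla Lk|$. Hence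
$$|k_s-k_{s'}|\le|s-s'|\sup|Lk|,\qquad|\nabla(k_s-k_{s'})|\le|s-s'|\sup|\nabla Lk|.$$
So as $s'\to0$, $k_{s'}$ converges uniformly with its gradient; the limit is $k$, since $P_{s'}u\to u$ in $L^2$. The bounds therefore hold for $s'=0$ too. Define
$$H=\int k_s\log k_s\,d\nu,\quad I=\int\frac{|\nabla k_s|^2}{k_s}d\nu,\quad F=\int fk_s\,d\nu,\quad J=\int k_s|Hess\,\ell|^2d\nu.$$
By these uniform bounds, $k_s\ge\varepsilon$ and $f\in L^1(\nu)$, the functions $H,I,F$ are continuous on $[0,\infty)$.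

**Step 2: integrating evolution equations over $M$.** The purpose is to justify differentiating $H,F,I$. Let $\varphi_R=\eta(f/R)$, which increases to $1$ as $R\to\infty$. We have $L\varphi_R=R^{-1}\eta'Lf+R^{-2}\eta''|\nabla f|^2$ and $\langle\nabla f,\nabla\varphi_R\rangle=R^{-1}\eta'|\nabla f|^2$. So (4) gives $|L\varphi_R|+|\langle\nabla f,\nabla\varphi_R\rangle|\le C\,1_{\{R\le f\le2R\}}$ for $R\ge1$. Suppose $q,p$ are smooth on $(0,\infty)\times M$, $(\partial_s-L)q=-p$, $|q|\le C(1+f)$, and either $p\ge0$ or $|p|\le C(1+f)$. Since $L$ is symmetric for $\nu$, for $0<s_1<s_2$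
$$\Big[\int q\varphi_R\,d\nu\Big]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int qL\varphi_R\,d\nu\,ds-\int_{s_1}^{s_2}\!\!\int p\varphi_R\,d\nu\,ds.$$
The first term on the right is at most $C(s_2-s_1)\int_{\{f\ge R\}}(1+f)d\nu\to0$. The left side converges by dominated convergence, the last term by monotone or dominated convergence. Hence
$$\Big[\int q\,d\nu\Big]_{s_1}^{s_2}=-\int_{s_1}^{s_2}\!\!\int p\,d\nu\,ds. \tag{14}$$

**Step 3: the derivatives of $H$, $F$, $I$.** We apply (14) three times, writing $k$ for $k_s$.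

* $q=k\log k$: $(\partial_s-L)q=(\log k+1)(\partial_s-L)k-\frac{|\nabla k|^2}k$, so $p=\frac{|\nabla k|^2}k\ge0$ and $H'=-I$.
* $q=fk$: $p=kLf+2\langle\nabla f,\nabla k\rangle=k(\frac n2-f)+2\langle\nabla f,\nabla k\rangle$, and $|p|\le C(1+f)$. Integrating by parts, $\int\langle\nabla f,\nabla k\rangle\varphi_Rd\nu=-\int kLf\,\varphi_Rd\nu-\int k\langle\nabla f,\nabla\varphi_R\rangle d\nu$. Letting $R\to\infty$, $\int\langle\nabla f,\nabla k\rangle d\nu=-\int kLf\,d\nu=F-\frac n2$. So $\int p\,d\nu=F-\frac n2$ and $F'=\frac n2-F$.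
* $q=k|\nabla\ell|^2=\frac{|\nabla k|^2}{k}\le\Lambda^2/\varepsilon$: we have $\ell_s=L\ell+|\nabla\ell|^2$. The Bochner formula with $Ric_f=\frac12g$ is $L|\nabla\ell|^2=2|Hess\,\ell|^2+2\langle\nabla\ell,\nabla L\ell\rangle+|\nabla\ell|^2$. Hence $(\partial_s-L)|\nabla\ell|^2=2\langle\nabla\ell,\nabla|\nabla\ell|^2\rangle-2|Hess\,\ell|^2-|\nabla\ell|^2$. In $(\partial_s-L)(k|\nabla\ell|^2)=k(\partial_s-L)|\nabla\ell|^2-2\langle\nabla k,\nabla|\nabla\ell|^2\rangle$ the gradient terms cancel because $\nabla k=k\nabla\ell$. So $p=k(2|Hess\,\ell|^2+|\nabla\ell|^2)\ge0$. Thus $I$ is locally absolutely continuous on $(0,\infty)$, $J<\infty$ for a.e. $s$, and $I'=-2J-I$ a.e.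

We also need $\int k\Delta\ell\,d\nu$. If $J(s)<\infty$, then $k\Delta\ell$ is $\nu$-integrable, since $|\Delta\ell|\le\sqrt n|Hess\,\ell|$ and $\int k\,d\nu=1$. Moreover $k\Delta\ell=\Delta k-\frac{|\nabla k|^2}k=Lk+\langle\nabla f,\nabla k\rangle-\frac{|\nabla k|^2}k$. Multiply by $\varphi_R$, integrate, and let $R\to\infty$. Since $\int(Lk)\varphi_Rd\nu=\int kL\varphi_Rd\nu\to0$,
$$\int k\Delta\ell\,d\nu=F-\tfrac n2-I. \tag{15}$$

**Step 4: a monotone quantity.** The purpose is to connect scale $\tau_0$ at $s=0$ with scale $1$ at $s=\infty$. Fix $\tau_0\in(0,1]$, let $\tau(s)=1-(1-\tau_0)e^{-s}$, so $\tau'=1-\tau$, and set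
$$W=\tau I-H+(1-\tau)(F-n)-\tfrac n2\log\tau.$$
For a.e. $s$, Step 3 gives
$$W'=(1-\tau)I+\tau(-2J-I)+I-(1-\tau)(F-n)+(1-\tau)(\tfrac n2-F)-\tfrac n2\tfrac{1-\tau}\tau$$
$$=2(1-\tau)I-2\tau J-(1-\tau)(2F-\tfrac{3n}2)-\tfrac n2\tfrac{1-\tau}\tau.$$
This is a perfect square. With $a=\frac{1-\tau}{2\tau}$, (15) and $\int k\,d\nu=1$ give
$$-2\tau\int k\,|Hess\,\ell+ag|^2d\nu=-2\tau J-4\tau a(F-\tfrac n2-I)-2\tau na^2$$
$$=-2\tau J+2(1-\tau)I-2(1-\tau)(F-\tfrac n2)-\tfrac n2\tfrac{(1-\tau)^2}\tau.$$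
The two expressions agree because $\frac n2(1-\tau)-\frac n2\frac{1-\tau}\tau=-\frac n2\frac{(1-\tau)^2}\tau$. So $W'\le0$ a.e. Since $W$ is locally absolutely continuous on $(0,\infty)$ and continuous at $0$, it is nonincreasing on $[0,\infty)$.

**Step 5: $W\to0$ as $s\to\infty$.** First, $I\le e^{-s}\Lambda^2/\varepsilon\to0$; $F\to\frac n2$ by $F'=\frac n2-F$; and $\tau\to1$. Next, averaging $|k_s(x)-k_s(y)|\le e^{-s/2}\Lambda\,d(x,y)$ over $y$ gives $|k_s(x)-1|\le e^{-s/2}\Lambda\int d(x,y)d\nu(y)$. The integral is finite since $d(x,\cdot)\le C_x(1+\sqrt f)\in L^1(\nu)$. So $k_s\to1$ pointwise, and since $\varepsilon\le k_s\le\max k$, $H\to0$ by dominated convergence. Thus $W\to0$, and therefore $W(0)\ge0$: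
$$\tau_0I-H+(1-\tau_0)(F-n)-\tfrac n2\log\tau_0\ge0\qquad\text{at }s=0. \tag{16}$$

**Step 6: from densities $k$ to functions $v$.** For $v\in C_c^\infty$ with $\int v^2dV=1$ put $\tilde k=Zv^2e^f\in C_c^\infty$, so $\int\tilde k\,d\nu=1$. Apply (16) to $(\tilde k+\varepsilon)/(1+\varepsilon)$ and let $\varepsilon\to0$. Here $I=(1+\varepsilon)^{-1}\int|\nabla\tilde k|^2(\tilde k+\varepsilon)^{-1}d\nu$, and the integral converges by monotone convergence. Where $v\neq0$, $|\nabla\tilde k|^2/\tilde k=4Z|\nabla(ve^{f/2})|^2$; where $v=0$, $\nabla\tilde k=0$, and there $\nabla v=0$ almost everywhere. $H$ and $F$ converge by dominated convergence. So (16) holds for $\tilde k$ with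
$$I=4\int|\nabla(ve^{f/2})|^2e^{-f}dV=\int4|\nabla v+\tfrac12v\nabla f|^2=\int4|\nabla v|^2+v^2(|\nabla f|^2-2\Delta f),$$
where the cross term $4v\langle\nabla v,\nabla f\rangle=2\langle\nabla v^2,\nabla f\rangle$ was integrated by parts. By (4), $|\nabla f|^2-2\Delta f=(f-S)-(n-2S)=f+S-n$. Therefore
$$I=\int(4|\nabla v|^2+Sv^2)+F-n,\qquad F=\int fv^2dV,\qquad H=\int v^2\log v^2+F+\log Z.$$
Insert this in (16) with $\tau_0=\tau$. The terms containing $F$ add up to $\tau(F-n)-F+(1-\tau)(F-n)=-n$. What is left is the claim for smooth $v$. A compactly supported Lipschitz $v$ is a limit, uniformly and in $W^{1,2}$, of normalized functions in $C_c^\infty$ with supports in a fixed compact set, and all terms converge. $\square$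

## 7. Noncollapsing of $\hat g$ and $G$

**Lemma 3.** There is $v_1=v_1(n,Z)>0$ with $\hat V(x,1)\ge v_1$ for all $x\in M$.

*Proof.* We test Proposition 2 at scale $\tau=1/b(x)\le1$ with a function concentrated on $\hat B_1(x)$. Let $V(\rho)=Vol_g(\hat B_\rho(x))$. Since $dV_{\hat g}=b^{n/2}dV_g$ and $e^{-1}b(x)\le b\le e\,b(x)$ on $\hat B_1(x)$, (13) gives the doubling bound
$$V(1)\le e^n\frac{\hat V(x,1)}{\hat V(x,1/2)}V(\tfrac12)\le C(n)V(\tfrac12).$$
Let $v=\alpha\,\beta(d_{\hat g}(x,\cdot))$, where $\beta=1$ on $[0,\frac12]$, $\beta$ decreases linearly to $0$ on $[\frac12,1]$, $\beta=0$ on $[1,\infty)$, and $\alpha>0$ is fixed by $\int v^2dV_g=1$. Then $\alpha^{-2}\ge V(\frac12)$, and $v$ is Lipschitz with compact support because $\hat g$ is complete. We estimate the terms of Proposition 2.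

* Gradient: $|\nabla v|_g^2=b|\nabla v|^2_{\hat g}\le4\alpha^2b\le4e\alpha^2b(x)$ on $\hat B_1(x)$, so $4\tau\int|\nabla v|^2\le16e\,\alpha^2V(1)\le16e\,V(1)/V(\frac12)\le C(n)$.
* Scalar curvature: $\tau S\le\tau f\le\tau b\le e$ on $\hat B_1(x)$.
* Entropy: by Jensen for the probability measure $v^2dV$, $-\int v^2\log v^2\le\log Vol_g\{v\ne0\}\le\log V(1)$.

Hence $C(n)+\log V(1)+\frac n2\log b(x)\ge n+\log Z$, a lower bound for $\log(V(1)b(x)^{n/2})$. Finally $\hat V(x,1)\ge e^{-n/2}b(x)^{n/2}V(1)$. $\square$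

By (12) with $\rho=1$ and Bishop–Gromov for $G$, and by (13), for all $\rho\in(0,1]$
$$Vol_G(B^G_\rho(x,t))\ge c(n,\rho)v_1,\qquad\hat V(x,\rho)\ge c(n,\rho)v_1. \tag{17}$$

## 8. The $L^2$ bound for $Rm$

From here on $C$ is uniform in $x$ and in $R$. To the best of recollection, the idea of passing conformally to bounded Ricci curvature and combining noncollapsing with [JN] also occurs in work of H. Li, Y. Li and B. Wang on the structure of Ricci shrinkers. Nothing from there is used.

**Step 1: apply [JN] to $G$ and descend to $\hat g$.** The purpose is a uniform $L^2$ bound for $Rm_{\hat g}$ on balls of fixed size. By Lemma 1 choose $\delta=\delta(n)\in(0,1]$ with $|Ric_{\delta^{-2}G}|=\delta^2|Ric_G|\le n=\dim N-1$. Unit balls of $\delta^{-2}G$ have volume $\delta^{-(n+1)}Vol_G(B^G_\delta)$, uniformly bounded below by (17). Apply [JN] to $(N,\delta^{-2}G)$ and scale back: the average of $|Rm_G|^2$ over $B_\delta^G(x,t)$ is at most $C\delta^{-4}$. Since $Vol_G(B_\delta^G)\le C(n)$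 by Bishop–Gromov,
$$\int_{B^G_\delta(x,t)}|Rm_G|^2dV_G\le C\qquad\text{for all }(x,t).$$
The function $|Rm_G|$ does not depend on $t$, because translations in $t$ are isometries. The slices $M\times\{t\}$ are fixed-point sets of isometric reflections in $t$, hence totally geodesic, so the Gauss equation gives $|Rm_{\hat g}|_{\hat g}\le|Rm_G|$. By (11), $\hat B_{\delta/2}(x)\times\{|s-t|<\frac\delta2e^{-\psi(x)}\}\subset B_\delta^G(x,t)$. On this product $dV_G=e^\psi dV_{\hat g}ds\ge e^{\psi(x)-n\delta/4}dV_{\hat g}ds$ by (10), and the $s$-interval has length $\delta e^{-\psi(x)}$. The factors $e^{\pm\psi(x)}$ cancel: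
$$\int_{\hat B_{\delta/2}(x)}|Rm_{\hat g}|^2_{\hat g}\,dV_{\hat g}\le C\qquad\text{for all }x\in M. \tag{18}$$

**Step 2: back to $g$.** The purpose is to undo the conformal change without a prior bound on $Hess\,w$, which contains $Ric$. For a symmetric tensor $A$ let $(g\odot A)_{ijkl}=g_{ik}A_{jl}+g_{jl}A_{ik}-g_{il}A_{jk}-g_{jk}A_{il}$, so $|g\odot A|\le4\sqrt n|A|$. The conformal formula is
$$Rm_{\hat g}=e^{2w}\big[Rm_g-g\odot\big(Hess\,w-dw\otimes dw+\tfrac12|\nabla w|^2g\big)\big].$$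
For $(0,4)$-tensors $|T|_g=b^2|T|_{\hat g}$, and $|dw|_g\le\frac12$. So
$$|Rm_g|\le b|Rm_{\hat g}|_{\hat g}+4\sqrt n\,|Hess\,w|+C(n).$$
From $Hess\,w=\frac{Hess f}{2b}-\frac{df\otimes df}{2b^2}$ and $Hess f=\frac12g-Ric$,
$$|Hess\,w|\le\frac{|Ric|+\sqrt n/2}{2b}+\frac{|\nabla f|^2}{2b^2}\le\frac{\sqrt n\,|Rm_g|}{2b}+C(n).$$
Since $b\ge c=4n$, we have $4\sqrt n\cdot\frac{\sqrt n}{2b}|Rm_g|\le\frac12|Rm_g|$, which is absorbed on the left; this is the reason for the choice of $c$. Hence $|Rm_g|\le2b|Rm_{\hat g}|_{\hat g}+C(n)$. Square and integrate with $dV_g=b^{-n/2}dV_{\hat g}$, using (18), $e^{-1}b(x)\le b\le e\,b(x)$, and $\hat V(x,1)\le C(n)$ from (13):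
$$\int_{\hat B_{\delta/2}(x)}|Rm_g|^2dV_g\le Cb(x)^{2-\frac n2}+Cb(x)^{-\frac n2}\le C\,b(x)^{2-\frac n2}. \tag{19}$$

**Step 3: covering $\{f\le R\}$.** The purpose is to sum (19), counting balls by their $g$-volume. Let $R\ge1$ and let $\{x_i\}$ be a maximal subset of the compact set $\{f\le R\}$ with $d_{\hat g}(x_i,x_j)\ge\frac\delta2$ for $i\ne j$; it is finite. By maximality the balls $\hat B_{\delta/2}(x_i)$ cover $\{f\le R\}$. The balls $\hat B_{\delta/4}(x_i)$ are disjoint and lie in $\{b\le e(R+c)\}$. By (17),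
$$Vol_g(\hat B_{\delta/4}(x_i))\ge e^{-n/2}b(x_i)^{-n/2}\hat V(x_i,\tfrac\delta4)\ge C^{-1}b(x_i)^{-n/2}.$$
Therefore, with the volume bound of Cao–Zhou,
$$\int_{\{f\le R\}}|Rm|^2\le C\sum_ib(x_i)^{2-\frac n2}\le C(R+c)^2\sum_iVol_g(\hat B_{\delta/4}(x_i))\le C(R+c)^2\,Vol\{f\le e(R+c)\}\le CR^{2+\frac n2}.$$
This is the first estimate of Theorem A. For every $\lambda>0$,
$$\int_M|Rm|^2e^{-\lambda f}\le\sum_{j\ge0}e^{-\lambda j}\int_{\{f\le j+1\}}|Rm|^2\le C\sum_{j\ge0}e^{-\lambda j}(j+1)^{2+\frac n2}<\infty.$$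
By fact (c), $(*)$ holds on every complete gradient shrinker. The next section reaches $(*)$ again without (a), (b), (c), and with a polynomial bound on $\nabla Ric$.

## 9. The gradient of Ricci, general weights, and the vanishing case

**Step 1: the second estimate of Theorem A.** The purpose is to bound $\nabla Ric$ with *no* exponential weight, which (7) allows because $\chi$ is free. By (3) and (4), $|div\,Rm|^2\le f|Rm|^2$, so $\int_{\{f\le R\}}|div\,Rm|^2\le CR^{3+\frac n2}$. In (7) take $\chi(t)=\zeta(t)^2e^t$, $\zeta(t)=\eta(t/R)$, $R\ge1$. Then $\chi e^{-t}=\zeta^2$ and $\chi'e^{-t}=\zeta^2+2\zeta\zeta'$ with $|\zeta'|\le C$. Since $|Q|\,|\zeta^2+2\zeta\zeta'|\le C\zeta|\nabla f||\nabla Ric||Ric|$, which is supported in $\{f\le2R\}$,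
$$\int|\nabla Ric|^2\zeta^2\le\int|div\,Rm|^2\zeta^2+\tfrac12\int|\nabla Ric|^2\zeta^2+C\int_{\{f\le2R\}}|\nabla f|^2|Ric|^2.$$
The middle term is finite and is absorbed. By $|Ric|^2\le n|Rm|^2$, $|\nabla f|^2\le f$ and Section 8, the last term is at most $CR^{3+\frac n2}$. Hence $\int_{\{f\le R\}}|\nabla Ric|^2\le CR^{3+\frac n2}$, which completes the estimates of Theorem A. Also $|Q|\le C(|\nabla Ric|^2+|\nabla f|^2|Ric|^2)$, so
$$\int_{\{f\le R\}}|Q|\le CR^{3+\frac n2}. \tag{20}$$

**Step 2: the identity of Theorem B.** The purpose is to let the cutoff go to infinity for a general weight. Let $\omega$ be as in Theorem B. On $\{2^j\le f\le2^{j+1}\}$ we have $|\omega|+|\omega'|\le C2^{-jq}$. By Step 1 and (20), the integral of $|div\,Rm|^2+|\nabla Ric|^2+|Q|$ over this set is at most $C2^{j(3+n/2)}$. Since $q>3+\frac n2$, the sum over $j\ge0$ converges, and $\{f\le1\}$ is compact. So all three functions are integrable against $(|\omega|+|\omega'|)(f)$. Apply (7) with $\chi(t)=\omega(t)\,\eta(t/R)\,e^t$,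 for which
$$\chi'e^{-t}=(\omega+\omega')\,\eta(t/R)+\omega R^{-1}\eta'(t/R).$$
The last term contributes at most $CR^{-1}\int_{\{f\ge R\}}|Q||\omega|\to0$. Dominated convergence in the other terms proves
$$\int\big(|div\,Rm|^2-|\nabla Ric|^2\big)\omega(f)=\int Q\,(\omega+\omega')(f).$$
For $\omega=e^{-\lambda t}$ we have $\omega+\omega'=(1-\lambda)e^{-\lambda t}$. For $\lambda=1$ the right side vanishes, and this is $(*)$ with both integrals finite, obtained independently of (a)–(c). The weight $e^{-f}$ is special because it solves $\omega+\omega'=0$.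

**Step 3: when the common value is zero.** If it is $0$, then $\nabla Ric=0$ by continuity. So $S$ is constant and, by (3), $R_{ijkl}f_i=(div\,Rm)_{jkl}=0$, which is radial flatness. By Petersen–Wylie (*Rigidity of gradient Ricci solitons*, Pacific J. Math. 2009), a gradient soliton with constant scalar curvature that is radially flat is rigid. Conversely, Section 3 shows that on rigid solitons both sides of $(*)$ vanish. Finally suppose $|div(Rm)|^2\le\theta|\nabla Ric|^2$ pointwise with $\theta<1$. Let $A$ be the common value in $(*)$. Then $A\le\theta A$, and since $A$ is *finite*, $(1-\theta)A\le0$ forces $A=0$, so the soliton is rigid. This completes the proof of Theorem B. $\square$
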